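\title{Optimistic Multiplicative Weights Update Has Polynomial Smoothed Complexity in Zero-Sum Games}

\begin{abstract}
We run optimistic multiplicative weights update (OMWU) with a fixed step size on a two-player zero-sum game whose $n\times m$ payoff matrix $A$ is an arbitrary matrix with entries in $[-1,1]$ plus Gaussian noise of variance $\sigma^2$. We prove that with step size $1/(8\|A\|_{\max})$ and probability at least $1-\delta$, the duality gap of the last iterate stays below $\epsilon$ after a number of iterations that is polynomial in $n$, $m$, $1/\sigma$, $\log(1/\epsilon)$ and $1/\delta$. The proof has two independent parts. The first is a deterministic bound for games with a unique equilibrium, polynomial in two condition parameters; it measures progress over long windows of iterations instead of single steps. The second shows that these parameters are inverse polynomial in the smoothed model. We also determine which step sizes $\theta(n,m,\sigma)/\|A\|_{\max}$ with $\theta\le 1/8$ work, and show that the dependence on $1/\delta$ cannot be made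 polylogarithmic.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Delta^n$ and $\Delta^m$ be the probability simplices in $\mathbb R^n$ and $\mathbb R^m$, and let $A\in\mathbb R^{n\times m}$. In the two-player zero-sum game
\[
\min_{x\in\Delta^n}\max_{y\in\Delta^m}\langle x,Ay\rangle
\]
one player mixes over rows and pays $\langle x,Ay\rangle$ to the other, who mixes over columns. The accuracy of a pair $(x,y)$ is measured by the \emph{duality gap}
\[
\Phi(x,y)=\max_{y'\in\Delta^m}\langle x,Ay'\rangle-\min_{x'\in\Delta^n}\langle x',Ay\rangle=\max_j\,(A^\top x)_j-\min_i\,(Ay)_i .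
\]
Adding and subtracting $\langle x,Ay\rangle$ shows that $\Phi$ is the sum of the amounts that the two players can gain by deviating. So $\Phi\ge0$, with equality exactly at the equilibria.

\emph{Optimistic multiplicative weights update} (OMWU) with step size $\eta>0$ starts from $x_0=\hat x_1=\mathbf 1/n$, $y_0=\hat y_1=\mathbf 1/m$ and performs, for $t\ge1$ and all coordinates $i,j$,
\begin{equation}\label{eq:omwu}
\begin{aligned}
x_t(i)&\propto\hat x_t(i)\,e^{-\eta\ell_{t-1}(i)}, &\qquad y_t(j)&\propto\hat y_t(j)\,e^{\eta u_{t-1}(j)},\\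
\hat x_{t+1}(i)&\propto\hat x_t(i)\,e^{-\eta\ell_t(i)}, & \hat y_{t+1}(j)&\propto\hat y_t(j)\,e^{\eta u_t(j)},
\end{aligned}
\end{equation}
where $\ell_t=Ay_t$ and $u_t=A^\top x_t$ are the payoff vectors seen by the two players, and each vector is normalized to have sum $1$. Eliminating $\hat x_t$ gives
\begin{equation}\label{eq:closed}
x_t(i)\propto\exp\Big(-\eta\Big(\sum_{s=1}^{t-1}\ell_s(i)+\ell_{t-1}(i)\Big)\Big),
\end{equation}
and the same formula holds for $y_t$ with $-u$ in place of $\ell$. A strategy is weighted by its accumulated payoff, and the latest payoff is counted once more as a forecast of the next one.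

\begin{example}[One column]\label{ex:column}
Let $n=2$, $m=1$, $A=(a_1,a_2)^\top$ and $D=|a_1-a_2|>0$. Then $y_t=1$ and $\ell_t=A$ for all $t$, so \eqref{eq:closed} gives $x_t(i)\propto e^{-\eta ta_i}$. The gap is $D$ times the weight of the worse row:
\[
\Phi(x_t,y_t)=\frac{D}{1+e^{\eta Dt}} .
\]
The gap is below $\epsilon$ once $t\ge\log(D/\epsilon)/(\eta D)$, so convergence is linear, but the rate $\eta D$ depends on the instance. For $\epsilon=D/4$ one needs $t\ge(\log 3)/(4\eta\epsilon)$ iterations, which is not polynomial in $\log(1/\epsilon)$ as $D\to0$ with $\eta$ fixed. Such instances are rare. If independent $\mathcal N(0,\sigma^2)$ noise is added to $a_1$ and $a_2$, then $a_1-a_2$ has density at most $1/(\sigma\sqrt{4\pi})$, and $D\ge\sigma\delta$ with probability at least $1-\delta$.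
\end{example}

The smoothed model makes this observation into a notion of complexity. The payoff matrix is $A=\bar A+G$, where $\bar A$ is an arbitrary matrix with entries in $[-1,1]$ and $G$ has independent $\mathcal N(0,\sigma^2)$ entries, $\sigma\in(0,1]$. An \emph{admissible step-size rule} is a positive function $h$; it sets $\eta=h(n,m,\sigma,\|A\|_{\max})$, where $\|A\|_{\max}=\max_{i,j}|A_{ij}|$, and $\eta$ is kept fixed over all iterations. Thus the step size may depend on the dimensions, on $\sigma$ and on the scale of $A$, but on no finer property of the instance. Since \eqref{eq:omwu} depends on $\eta$ and $A$ only through $\eta A$, the natural rules have $\eta$ proportional to $1/\|A\|_{\max}$.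

\begin{definition}\label{def:psc}
OMWU has \emph{polynomial smoothed complexity} under a given rule if there is a polynomial $P$ such that for every $\bar A$ as above, every $\sigma\in(0,1]$ and all $\epsilon,\delta\in(0,1)$ there is, with probability at least $1-\delta$ over $G$, an index $T\le P(n,m,1/\sigma,\log(1/\epsilon),1/\delta)$ with $\Phi(x_t,y_t)\le\epsilon$ for all $t\ge T$.
\end{definition}

This is a guarantee on the last iterate, not on an average of iterates. Optimistic gradient descent/ascent (OGDA), extra-gradient descent/ascent (EGDA) and an iterative variant of Nesterov's smoothing technique are known to have polynomial smoothed complexity in the analogous sense. For OMWU, the worst-case linear-convergence analysis of Wei, Lee, Zhang and Luo \cite{WLZL} yields only a superpolynomial bound in the smoothed model. The question, posed by Anagnostides and Sandholm \cite{AS}, is whether OMWU has polynomial smoothed complexity under some admissible rule, or whether it is inherently separated from these algorithms.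

Example~\ref{ex:column} points to a positive answer: the rate is governed by a condition parameter, and noise makes that parameter inverse polynomial. The multiplicative form of the update points the other way. A step changes a weight $w$ by an amount proportional to $w$. If a strategy that the equilibrium needs has been pushed down to weight $e^{-K}$, the iterates may hardly move although the gap is large. This is where the known analysis loses: coordinates can become exponentially small along the trajectory, and then the progress per step is exponentially small. We show that this loss comes from looking at single steps, and that there is no separation.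

Throughout, $M=\|A\|_{\max}$, $N=\max(n,m)$, $L=\log(nm)$ and $\log^+u=\max(\log u,0)$. For $N\ge2$ and $\delta\in(0,1)$ put
\begin{equation}\label{eq:params}
g=\frac{\sigma\delta}{20N^{5/2}},\qquad \bar M=1+\sigma\sqrt{2\log(8nm/\delta)},\qquad \bar\mu=\frac{g^3}{32N^2\bar M^3},\qquad \bar\kappa=g\bar\mu .
\end{equation}
In the smoothed model $M>0$ almost surely; rules of the form $\eta=\theta/M$ are given the value $1$ when $M=0$.

\begin{theorem}\label{thm:main}
Under the admissible rule $\eta=1/(8\|A\|_{\max})$, OMWU has polynomial smoothed complexity. More generally this holds for $\eta=\theta(n,m,\sigma)/\|A\|_{\max}$ whenever $\theta\in(0,\frac18]$ and $1/\theta$ is bounded by a polynomial in $n,m,1/\sigma$. Explicitly, for $nm\ge2$ the following holds with probability at least $1-\delta$: simultaneously for all $\epsilon\in(0,1)$, we have $\Phi(x_t,y_t)\le\epsilon$ for all $t\ge T$, where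
\[
T\le\frac{2^{47}\bar M^4L^3}{\theta^2\bar\mu^{10}\bar\kappa^4}+\frac{1156\,\bar M^2}{\theta^2\bar\mu^3\bar\kappa^2}\log^+\frac{2\bar M}{\epsilon}+1 .
\]
\end{theorem}

The exponents are not optimized. Section~\ref{sec:cond} introduces two condition parameters $\mu$ and $\kappa$ and reduces Theorem~\ref{thm:main} to two independent statements. Theorem~\ref{thm:det}, proved in Section~\ref{sec:det}, is a deterministic bound polynomial in $1/\mu$ and $M/\kappa$. Its idea is the following. A potential of Kullback--Leibler type never increases, and it pays for all movement of the iterates. If it decreases little over a long window, the iterates barely move, the payoffs are almost constant, and a strategy with an advantage gains log-weight at a constant rate throughout the window. The log-weight of a strategy in the equilibrium support is never below $-2L/\mu$, so the climb takes polynomially many steps even though the weight itself may be exponentially small. Theorem~\ref{thm:smooth}, proved in Section~\ref{sec:smooth}, bounds $\mu$ and $\kappa$ in the smoothed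 model. Section~\ref{sec:limits} shows that the condition on $\theta$ is necessary and that the dependence on $1/\delta$ must be polynomial.

\section{Conditioned games and the two main steps}\label{sec:cond}

\subsection{Standard facts}\label{sec:facts}

We write $z=(x,y)$ and $\|z\|_1=\|x\|_1+\|y\|_1$, and $A_i$ for the $i$-th row of $A$.

\emph{Equilibria.} By the minimax theorem, $v=\operatorname{val}(A)=\min_x\max_j(A^\top x)_j=\max_y\min_i(Ay)_i$. A strategy attaining the outer minimum or maximum is \emph{optimal}, and the equilibria are exactly the pairs of optimal strategies. Let $z^*=(x^*,y^*)$ be an equilibrium with supports $I$ and $J$. The \emph{slacks} $(Ay^*)_i-v$ and $v-(A^\top x^*)_j$ are nonnegative. Their averages under $x^*$ and $y^*$ vanish because $\langle x^*,Ay^*\rangle=v$, so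
\begin{equation}\label{eq:cs}
(Ay^*)_i=v\quad(i\in I),\qquad (A^\top x^*)_j=v\quad(j\in J).
\end{equation}
The equilibrium is \emph{strictly complementary} if all slacks with $i\notin I$ or $j\notin J$ are positive. From $\|Ad\|_\infty\le M\|d\|_1$ and $\|A^\top d\|_\infty\le M\|d\|_1$ we get
\begin{equation}\label{eq:lip}
|\Phi(z)-\Phi(z')|\le M\|z-z'\|_1 .
\end{equation}

\emph{Symmetry.} The game with matrix $-A^\top$ is the same game with the players exchanged. The iterates \eqref{eq:omwu}, the gap $\Phi$, the quantity $M$ and the smoothed model are preserved by this exchange. ``By symmetry'' always refers to it.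

\emph{Divergence.} For probability vectors $p,q$ with $q>0$ let $\mathrm{KL}(p,q)=\sum_{k:\,p_k>0}p_k\log(p_k/q_k)\ge0$, and let $\mathrm{KL}(z,z')=\mathrm{KL}(x,x')+\mathrm{KL}(y,y')$. Pinsker's inequality $\|p-q\|_1^2\le2\,\mathrm{KL}(p,q)$ gives
\begin{equation}\label{eq:pinsker}
\|x-x'\|_1^2+\|y-y'\|_1^2\le2\,\mathrm{KL}(z,z'),\qquad \|z-z'\|_1\le2\sqrt{\mathrm{KL}(z,z')} .
\end{equation}
In the other direction, $\log u\le u-1$ gives $\mathrm{KL}(p,q)\le\sum_kp_k^2/q_k-1=\sum_k(p_k-q_k)^2/q_k$. Take $p=x^*$ and $p=y^*$. A coordinate outside the support contributes exactly $q_k$. So if $z>0$ has all coordinates in $I$ and $J$ at least $\mu/2$, then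
\begin{equation}\label{eq:chi}
\mathrm{KL}(z^*,z)\le\frac2\mu\|z-z^*\|_1^2+\mathrm{off}(z),\qquad \mathrm{off}(z)=\sum_{i\notin I}x_i+\sum_{j\notin J}y_j .
\end{equation}
Finally, expanding the definitions gives the three-point identity, for $q,q'>0$:
\begin{equation}\label{eq:three}
\mathrm{KL}(p,q)-\mathrm{KL}(p,q')-\mathrm{KL}(q',q)=\langle p-q',\log q'-\log q\rangle .
\end{equation}

\emph{Gaussians.} A Gaussian variable with standard deviation $s$ has density at most $1/(s\sqrt{2\pi})$. For a standard Gaussian $Z$ and $u\ge0$, the inequality $e^{-(u+w)^2/2}\le e^{-u^2/2}e^{-w^2/2}$ for $w\ge0$ gives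
\begin{equation}\label{eq:tail}
\Pr(Z>u)\le\tfrac12e^{-u^2/2},\qquad\text{and in particular}\qquad \Pr(|Z|>u)\le2e^{-u^2/2}.
\end{equation}

\subsection{The condition parameters}

\begin{definition}\label{def:cond}
Let $\mu,\kappa>0$. The matrix $A$ is \emph{$(\mu,\kappa)$-conditioned} if it has a unique equilibrium $(x^*,y^*)$, with supports $I,J$ and value $v$, and
\begin{itemize}
\item[(a)] $x^*_i\ge\mu$ for $i\in I$, and $y^*_j\ge\mu$ for $j\in J$;
\item[(b)] $(Ay^*)_i-v\ge\kappa$ for $i\notin I$, and $v-(A^\top x^*)_j\ge\kappa$ for $j\notin J$;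
\item[(c)] $\max_{j\in J}(A^\top x)_j-v\ge\kappa\|x-x^*\|_1$ for all $x\in\Delta^n$, and $v-\min_{i\in I}(Ay)_i\ge\kappa\|y-y^*\|_1$ for all $y\in\Delta^m$.
\end{itemize}
\end{definition}

Condition (a) says that the strategies that are played are played with definite probability, and (b) that the others lose by a definite margin. Condition (c) says that a player who leaves the equilibrium is punished in proportion to the distance, by a reply \emph{from the support} of the opponent's equilibrium strategy. The restriction to $J$ and $I$ matters because the dynamics will give information about support strategies only. The game of Example~\ref{ex:column} is $(1,D/2)$-conditioned: if $a_1<a_2$ then $\langle x,A\rangle-v=Dx_2=\frac D2\|x-x^*\|_1$.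

We have $\mu\le1$. If $N\ge2$, then also $\kappa\le M$. Indeed, for $n\ge2$ and $x\ne x^*$, condition (c) and \eqref{eq:cs} give $\kappa\|x-x^*\|_1\le\max_{j\in J}(A^\top(x-x^*))_j\le M\|x-x^*\|_1$, and the case $m\ge2$ follows by symmetry.

The definition only quantifies uniqueness.

\begin{proposition}\label{prop:unique}
Every game with a unique equilibrium is $(\mu,\kappa)$-conditioned for some $\mu,\kappa>0$.
\end{proposition}

\begin{proof}
For (a) take the smallest positive coordinate of $z^*$. For (b) we use the Goldman--Tucker theorem \cite{GT}: every solvable primal--dual pair of linear programs has a strictly complementary optimal pair. Applied to $\min\{w: A^\top x\le w\mathbf 1,\ x\in\Delta^n\}$ and its dual $\max\{w': Ay\ge w'\mathbf 1,\ y\in\Delta^m\}$, it yields a strictly complementary equilibrium, which is $z^*$ by uniqueness. So the finitely many slacks in (b) are positive.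

For (c) let $\mathcal T=\{d:\sum_id_i=0,\ d_i\ge0\text{ for }i\notin I\}$, a closed cone that contains $x-x^*$ for every $x\in\Delta^n$. Let $d\in\mathcal T$, $d\neq0$, and let $\lambda>0$ be small. Then $x^*+\lambda d\in\Delta^n$, and it is not optimal, so some column pays more than $v$ against it. Columns outside $J$ still pay less than $v$, so this column lies in $J$, and \eqref{eq:cs} gives $\max_{j\in J}(A^\top d)_j>0$. This function of $d$ is continuous and positively homogeneous, and $\{d\in\mathcal T:\|d\|_1=1\}$ is compact, so it is at least $\kappa\|d\|_1$ on $\mathcal T$ for some $\kappa>0$. The condition for $y$ follows by symmetry.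
\end{proof}

\begin{theorem}\label{thm:det}
Let $N\ge2$, let $A$ be $(\mu,\kappa)$-conditioned and let $0<\eta\le\frac1{8M}$. There is an index
\[
T_0\le2^{47}\frac{M^2L^3}{\eta^2\mu^{10}\kappa^4}
\]
such that, with $C=\dfrac{289}{\eta^2\mu^3\kappa^2}$,
\[
\Phi(x_t,y_t)\le2M(1+1/C)^{-(t-T_0)/2}\qquad\text{for all }t\ge T_0 .
\]
Hence $\Phi(x_t,y_t)\le\epsilon$ for all $t\ge T_0+4C\log^+(2M/\epsilon)$.
\end{theorem}

By Proposition~\ref{prop:unique} this applies to every game with a unique equilibrium and $N\ge2$, and both $T_0$ and $C$ are polynomial in $1/\mu$, $M/\kappa$, $L$ and $1/(\eta M)$.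

\begin{theorem}\label{thm:smooth}
Let $N\ge2$ and $\delta\in(0,1)$, and let $\bar M,\bar\mu,\bar\kappa$ be as in \eqref{eq:params}. In the smoothed model, with probability at least $1-\delta$, we have $\|A\|_{\max}\le\bar M$ and $A$ is $(\bar\mu,\bar\kappa)$-conditioned.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $n=m=1$ then $\Phi\equiv0$ and $T=1$ works. Let $nm\ge2$. On the event of Theorem~\ref{thm:smooth}, which does not depend on $\epsilon$, apply Theorem~\ref{thm:det} with $\mu=\bar\mu$, $\kappa=\bar\kappa$, $\eta=\theta/M$, and take $T=T_0+\lceil4C\log^+(2M/\epsilon)\rceil$. Substituting $1/\eta^2=M^2/\theta^2$ and $M\le\bar M$ gives the stated bound. To bound it by a polynomial, use $\log u\le u$ to get $\bar M\le1+\sqrt{16N^2/\delta}\le5N/\delta$, and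
\[
\frac1g\le\frac{20N^3}{\sigma\delta},\qquad\frac1{\bar\mu}=\frac{32N^2\bar M^3}{g^3},\qquad\frac1{\bar\kappa}=\frac{32N^2\bar M^3}{g^4},\qquad\log^+\frac{2\bar M}\epsilon\le2\bar M+\log\frac1\epsilon,
\]
together with $L\le nm$ and $N\le n+m$. If $1/\theta\le P_0(n,m,1/\sigma)$ for $nm\ge2$, the bound is at most $P=1+P_0^2P_1$, where $P_1$ is a polynomial with nonnegative coefficients in $n,m,1/\sigma,\log(1/\epsilon),1/\delta$. Since $P\ge1$, it also covers $n=m=1$.
\end{proof}

\section{Convergence on conditioned games}\label{sec:det}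

In this section the hypotheses of Theorem~\ref{thm:det} are in force. We use $\mu\le1$, $\kappa\le M$ and $\eta M\le\frac18$ freely; in particular $\eta\kappa\le\frac18$.

\subsection{The potential}

Write $z_t=(x_t,y_t)$ and $\hat z_t=(\hat x_t,\hat y_t)$. The algorithm moves along the path $\hat z_1,z_1,\hat z_2,z_2,\dots$, and we measure its steps by
\[
\beta_t=\mathrm{KL}(z_t,\hat z_t),\qquad\alpha_t=\mathrm{KL}(\hat z_{t+1},z_t),\qquad\zeta_t=\alpha_t+\beta_t,
\]
with $\alpha_0=\mathrm{KL}(\hat z_1,z_0)=0$. Let
\[
\gamma_t=\big(\langle x_t,Ay^*\rangle-v\big)+\big(v-\langle x^*,Ay_t\rangle\big).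
\]
Both brackets are averages of slacks, so they are nonnegative, $\gamma_t\le2M$, and condition (b) gives $\mathrm{off}(z_t)\le\gamma_t/\kappa$. The potential and the guaranteed decrement are
\[
\Theta_t=\mathrm{KL}(z^*,\hat z_t)+\tfrac18\alpha_{t-1},\qquad\Delta_t=\tfrac12\zeta_t+\eta\gamma_t .
\]

\begin{lemma}\label{lem:energy}
For all $t\ge1$ we have $\Theta_{t+1}\le\Theta_t-\Delta_t$, and $\Theta_1\le L$. For every window $\mathcal W$ of $W$ consecutive indices,
\begin{equation}\label{eq:path}
\sum_{s\in\mathcal W}\big(\|z_s-\hat z_s\|_1+\|\hat z_{s+1}-z_s\|_1\big)\le4\Big(W\sum_{s\in\mathcal W}\Delta_s\Big)^{1/2}.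
\end{equation}
\end{lemma}

\begin{proof}
Up to additive constants, $\log\hat x_{t+1}-\log\hat x_t=-\eta\ell_t$ and $\log x_t-\log\hat x_t=-\eta\ell_{t-1}$. The constants disappear in \eqref{eq:three} because $p-q'$ has sum zero. Taking $(p,q,q')=(x^*,\hat x_t,\hat x_{t+1})$ and then $(\hat x_{t+1},\hat x_t,x_t)$ gives
\begin{align*}
\mathrm{KL}(x^*,\hat x_t)-\mathrm{KL}(x^*,\hat x_{t+1})&=\mathrm{KL}(\hat x_{t+1},\hat x_t)+\eta\langle\hat x_{t+1}-x^*,\ell_t\rangle,\\
\mathrm{KL}(\hat x_{t+1},\hat x_t)&=\mathrm{KL}(\hat x_{t+1},x_t)+\mathrm{KL}(x_t,\hat x_t)+\eta\langle x_t-\hat x_{t+1},\ell_{t-1}\rangle .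
\end{align*}
Substitute the second line into the first and write $\hat x_{t+1}-x^*=(x_t-x^*)-(x_t-\hat x_{t+1})$. Then add the same identity for $y$, which has $-u$ in place of $\ell$. Since $\langle x_t-x^*,Ay_t\rangle-\langle y_t-y^*,A^\top x_t\rangle=\gamma_t$, we obtain
\[
\mathrm{KL}(z^*,\hat z_t)-\mathrm{KL}(z^*,\hat z_{t+1})=\alpha_t+\beta_t+\eta\gamma_t-\eta E_t,
\]
where $E_t=\langle x_t-\hat x_{t+1},\ell_t-\ell_{t-1}\rangle-\langle y_t-\hat y_{t+1},u_t-u_{t-1}\rangle$ is the error of the forecast. Let $a_t=\|\hat x_{t+1}-x_t\|_1$, $b_t=\|x_t-\hat x_t\|_1$, and let $a'_t,b'_t$ be the same quantities for $y$, with $a_0=a_0'=0$. Then $\|x_t-x_{t-1}\|_1\le b_t+a_{t-1}$ and $\|y_t-y_{t-1}\|_1\le b'_t+a'_{t-1}$, so by $ab\le\frac12(a^2+b^2)$ and \eqref{eq:pinsker}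
\begin{align*}
E_t&\le M\big[a_t(b'_t+a'_{t-1})+a'_t(b_t+a_{t-1})\big]\\
&\le\tfrac M2\big[2(a_t^2+a_t'^2)+(b_t^2+b_t'^2)+(a_{t-1}^2+a_{t-1}'^2)\big]\le M(2\alpha_t+\beta_t+\alpha_{t-1}).
\end{align*}
With $\eta M\le\frac18$ the divergence falls by at least $\frac34\alpha_t+\frac78\beta_t+\eta\gamma_t-\frac18\alpha_{t-1}$. The term $\frac18\alpha_{t-1}$ in $\Theta_t$ absorbs the last summand, and $\Theta_t-\Theta_{t+1}\ge\frac58\alpha_t+\frac78\beta_t+\eta\gamma_t\ge\Delta_t$. At the uniform start, $\Theta_1=\mathrm{KL}(z^*,\hat z_1)\le\log n+\log m=L$.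

By \eqref{eq:pinsker}, the $s$-th summand in \eqref{eq:path} is at most $2(\sqrt{\beta_s}+\sqrt{\alpha_s})\le2\sqrt{2\zeta_s}\le4\sqrt{\Delta_s}$, and the Cauchy--Schwarz inequality finishes the proof.
\end{proof}

\begin{remark}
Optimism is what makes the divergence decrease. For the plain update, in which $z_t=\hat z_t$, identity \eqref{eq:three} with $(p,q,q')=(x^*,\hat x_{t+1},\hat x_t)$ and its counterpart for $y$ give $\mathrm{KL}(z^*,\hat z_{t+1})=\mathrm{KL}(z^*,\hat z_t)+\mathrm{KL}(\hat z_t,\hat z_{t+1})-\eta\gamma_t$. If $z^*$ has full support then $\gamma_t=0$ by \eqref{eq:cs}, and the divergence never decreases.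
\end{remark}

A bounded potential keeps the support strategies alive. This is the first use of (a), and the only use of the uniform start besides the initial value of $\Theta$.

\begin{lemma}\label{lem:floor}
Let $K=2L/\mu$. For all $t\ge1$, $i\in I$ and $j\in J$, we have $\log\hat x_t(i)\ge-K$ and $\log\hat y_t(j)\ge-K$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:energy}, $\mathrm{KL}(x^*,\hat x_t)\le\Theta_t\le L$. The entropy of $x^*$ is at most $\log n\le L$, so $\sum_{k\in I}x^*_k\log(1/\hat x_t(k))\le2L$. All terms are nonnegative and $x_i^*\ge\mu$, so $\mu\log(1/\hat x_t(i))\le2L$. The bound for $y$ follows by symmetry.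
\end{proof}

Linear convergence would follow from an inequality $\Theta_{t+1}\le C\Delta_t$. To prove it one has to read the payoffs off the movement of the weights, which means dividing by a weight, and the floor $e^{-K}$ then makes $C$ exponential in $L/\mu$. The next example shows that such an inequality with moderate $C$ does fail near the boundary, and what replaces it.

\subsection{Matching pennies near a corner}\label{sec:pennies}

Let $A=\begin{pmatrix}1&-1\\-1&1\end{pmatrix}$ and $\eta\le\frac18$. Here $M=1$, $v=0$, $x^*=y^*=(\frac12,\frac12)$ and $\gamma_t=0$. The uniform point is the equilibrium, so we start instead from a point $z_0=\hat z_1$ near a corner. The proof of Lemma~\ref{lem:energy} used the start only for the bound on $\Theta_1$. Let $p_t=x_t(1)$, $q_t=y_t(2)$, and let $\hat r_t=\log(\hat x_t(1)/\hat x_t(2))$, $\hat s_t=\log(\hat y_t(2)/\hat y_t(1))$ be log-odds. Then $\ell_t=(1-2q_t)(1,-1)$ and $u_t=(1-2p_t)(-1,1)$, so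
\[
\hat r_{t+1}=\hat r_t-2\eta(1-2q_t),\qquad\hat s_{t+1}=\hat s_t+2\eta(1-2p_t),\qquad\Phi(z_t)=|1-2p_t|+|1-2q_t|,
\]
\[
\mathrm{KL}(z^*,\hat z_t)=-\tfrac12(\hat r_t+\hat s_t)+\log(1+e^{\hat r_t})+\log(1+e^{\hat s_t})-2\log2 .
\]
Start from $\hat r_1=\hat s_1=-k$ with $k\ge3$.

\emph{The potential stalls.} Each log-odds changes by at most $2\eta$ per step, so $\hat r_t,\hat s_t\le-k/2$ for $t\le k/(4\eta)$. For such $t$ the log-odds of $x_t$ and $y_t$ are at most $2\eta-k/2$, so $p_t,q_t\le e^{2\eta-k/2}$ and $\Phi(z_t)\ge2-6e^{-k/2}$. The sum $\hat r_t+\hat s_t$ changes by $4\eta(q_t-p_t)$, and the derivative of $\log(1+e^r)$ is at most $e^r$. So the divergence changes by at most $6\eta e^{2\eta-k/2}\le8\eta e^{-k/2}$ in one step. As $\alpha_0=0$, the potential falls by at most $2ke^{-k/2}$ in total during these steps, while the gap stays close to its maximum $2$. What the second column gains in log-weight, the first row loses.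

\emph{The stall ends.} Let $W=\lceil k/\eta\rceil$. Either $p_t>\frac14$ for some $t\le W$, or $\hat s_t$ grows by at least $\eta$ in each of the $W$ steps, and then $\hat s_{W+1}\ge0$, that is, $\hat y_{W+1}(2)\ge\frac12$. In both cases a coordinate has risen from below $e^{-3}<\frac18$ to above $\frac14$, so the path has $\ell_1$-length at least $\frac14$. By \eqref{eq:path} and Lemma~\ref{lem:energy}, the potential falls by at least $1/(256W)$ over the window. This is of order $\eta/k$, which is polynomial in the depth $k$.

\subsection{The window argument}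

The general argument has the same dichotomy: a window in which the potential hardly falls cannot begin at a point where a support strategy has an advantage. The constants are chosen backward from the goal $\Theta\le\mu^2/8$, which by Pinsker's inequality keeps all support weights above $\mu/2$. Since $\mathrm{off}(z)$ enters \eqref{eq:chi} linearly, we need distance of order $\mu^2$ from $z^*$, and by (c) this asks for advantages of order $\kappa\mu^2$. Put
\[
\tau=\frac{\kappa\mu^2}{256},\qquad W=\Big\lceil\frac{4K}{\eta\tau}\Big\rceil+1,\qquad S=\frac{\tau^2}{256M^2W}.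
\]
A log-weight that gains $\eta\tau/4$ per step climbs more than $K$ in $W$ steps, and $S$ is chosen so that $4\sqrt{WS}=\tau/(4M)$. Call the window $\{t_0,\dots,t_0+W-1\}$ \emph{quiet} if $\sum_{t=t_0}^{t_0+W-1}\Delta_t\le S$.

\begin{lemma}\label{lem:window}
If $t_0$ starts a quiet window, then $\langle x_{t_0},Ay_{t_0}\rangle-\ell_{t_0}(i)<\tau$ for all $i\in I$ and $u_{t_0}(j)-\langle x_{t_0},Ay_{t_0}\rangle<\tau$ for all $j\in J$.
\end{lemma}

\begin{proof}
Let $\rho=\tau/(4M)$. By \eqref{eq:path} the path from $\hat z_{t_0}$ to $\hat z_{t_0+W}$ has length at most $\rho$, so for every $t$ in the window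
\begin{equation}\label{eq:still}
\|z_t-z_{t_0}\|_1\le\rho,\qquad\|\hat z_{t+1}-z_t\|_1\le\rho .
\end{equation}
Suppose that $\langle x_{t_0},Ay_{t_0}\rangle-\ell_{t_0}(i)\ge\tau$ for some $i\in I$. The advantage persists: $|\ell_t(i)-\ell_{t_0}(i)|\le M\rho$ and $|\langle x_t,Ay_t\rangle-\langle x_{t_0},Ay_{t_0}\rangle|\le M\|x_t-x_{t_0}\|_1+M\|y_t-y_{t_0}\|_1\le M\rho$, so $\langle x_t,\ell_t\rangle-\ell_t(i)\ge\tau-2M\rho=\tau/2$ throughout the window.

Let $Z_t=\sum_k\hat x_t(k)e^{-\eta\ell_t(k)}$, so that $\log\hat x_{t+1}(k)-\log\hat x_t(k)=-\eta\ell_t(k)-\log Z_t$. Averaging with $\hat x_{t+1}$ gives $0\le\mathrm{KL}(\hat x_{t+1},\hat x_t)=-\eta\langle\hat x_{t+1},\ell_t\rangle-\log Z_t$. Therefore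
\[
\log\hat x_{t+1}(i)-\log\hat x_t(i)\ge\eta\big(\langle\hat x_{t+1},\ell_t\rangle-\ell_t(i)\big)\ge\eta\Big(\frac\tau2-M\rho\Big)=\frac{\eta\tau}4 .
\]
This gain does not depend on the size of $\hat x_t(i)$. Summing over the window and using Lemma~\ref{lem:floor}, we get $\log\hat x_{t_0+W}(i)\ge-K+W\eta\tau/4>0$, which is impossible for a probability. The statement for $j\in J$ follows by symmetry.
\end{proof}

The lemma says nothing about strategies outside the supports, whose log-weights have no floor. Condition (c) is formulated so that they are not needed.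

\begin{lemma}\label{lem:burn}
There is an index $T_0\le2^{47}M^2L^3/(\eta^2\mu^{10}\kappa^4)$ with $\Theta_{T_0}\le\mu^2/8$.
\end{lemma}

\begin{proof}
Let $t_0$ start a quiet window and write $(x,y)=z_{t_0}$. Average the inequalities of Lemma~\ref{lem:window} for $i\in I$ with weights $x^*_i$, and those for $j\in J$ with weights $y^*_j$:
\[
\langle x,Ay\rangle\le\langle x^*,Ay\rangle+\tau\le v+\tau,\qquad\langle x,Ay\rangle\ge\langle x,Ay^*\rangle-\tau\ge v-\tau .
\]
Inserting these into Lemma~\ref{lem:window} gives $\max_{j\in J}(A^\top x)_j\le v+2\tau$ and $\min_{i\in I}(Ay)_i\ge v-2\tau$. By (c), $\|z_{t_0}-z^*\|_1\le4\tau/\kappa=\mu^2/64$. By \eqref{eq:still} and $\kappa\le M$, $\|\hat z_{t_0+1}-z_{t_0}\|_1\le\tau/(4M)\le\mu^2/64$. So $\|\hat z_{t_0+1}-z^*\|_1\le\mu^2/32$. The support coordinates of $\hat z_{t_0+1}$ are then at least $\mu-\mu^2/32\ge\mu/2$, and $\mathrm{off}(\hat z_{t_0+1})\le\mu^2/32$, so \eqref{eq:chi} gives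
\[
\mathrm{KL}(z^*,\hat z_{t_0+1})\le\frac{\mu^3}{512}+\frac{\mu^2}{32}\le\frac{\mu^2}{16}.
\]
Also $\frac18\alpha_{t_0}\le\frac14\Delta_{t_0}\le\frac14S\le\frac14(\tau/M)^2\le\mu^2/16$. Hence $T_0=t_0+1$ satisfies $\Theta_{T_0}\le\mu^2/8$.

It remains to find an early quiet window. Among the windows starting at $1,1+W,1+2W,\dots$, each one that is not quiet lowers $\Theta$ by more than $S$, and $0\le\Theta\le L$. So the first quiet one has $t_0\le1+WL/S$, and
\[
T_0\le2+\frac{256M^2W^2L}{\tau^2}=2+2^{24}\frac{M^2W^2L}{\kappa^2\mu^4}.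
\]
Let $X=L/(\eta\mu^3\kappa)$. Then $4K/(\eta\tau)=2048X$ and $X\ge8\log2\ge2$, so $W\le2048X+2\le2049X$ and $W^2\le\frac32\cdot2^{22}X^2$. With $Y=M^2L^3/(\eta^2\mu^{10}\kappa^4)\ge64(\log2)^3\ge1$ this gives $T_0\le2+\frac32\cdot2^{46}Y\le2^{47}Y$.
\end{proof}

\subsection{Linear convergence}

After time $T_0$ the support weights are bounded below by $\mu/2$, and the one-step inequality holds with a polynomial constant.

\begin{lemma}\label{lem:contract}
For all $t\ge T_0$ we have $\Theta_{t+1}\le C\Delta_t$.
\end{lemma}

\begin{proof}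
For $s\ge T_0$ we have $\mathrm{KL}(z^*,\hat z_s)\le\Theta_{T_0}\le\mu^2/8$, so $\|\hat x_s-x^*\|_1\le\mu/2$ and $\|\hat y_s-y^*\|_1\le\mu/2$ by \eqref{eq:pinsker}. By (a), all support coordinates of $\hat z_t$ and $\hat z_{t+1}$ are at least $\mu/2$.

\emph{Small movement equalizes the payoffs on the support.} For $j\ne j'$ in $J$ the update gives
\[
\eta\big(u_t(j)-u_t(j')\big)=\log\frac{\hat y_{t+1}(j)}{\hat y_t(j)}-\log\frac{\hat y_{t+1}(j')}{\hat y_t(j')}\le\frac2\mu\|\hat y_{t+1}-\hat y_t\|_1,
\]
because the logarithm is $\frac2\mu$-Lipschitz on $[\mu/2,\infty)$. So $\max_{j\in J}u_t(j)$ exceeds the average $\langle y^*,u_t\rangle=\langle x_t,Ay^*\rangle$ by at most $\frac2{\eta\mu}\|\hat y_{t+1}-\hat y_t\|_1$, and (c) gives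
\[
\kappa\|x_t-x^*\|_1\le\big(\langle x_t,Ay^*\rangle-v\big)+\frac2{\eta\mu}\|\hat y_{t+1}-\hat y_t\|_1 .
\]
Add the symmetric inequality for $y_t$, and use $\|\hat z_{t+1}-\hat z_t\|_1\le2(\sqrt{\alpha_t}+\sqrt{\beta_t})\le2\sqrt{2\zeta_t}$. This yields $\kappa\|z_t-z^*\|_1\le\gamma_t+\frac{4\sqrt2}{\eta\mu}\sqrt{\zeta_t}$. Since $\|\hat z_{t+1}-z_t\|_1\le2\sqrt{\zeta_t}$, $2\le\frac1{4\eta\mu\kappa}$ and $4\sqrt2+\frac14\le6$,
\[
\|\hat z_{t+1}-z^*\|_1\le\frac{\gamma_t}\kappa+\frac6{\eta\mu\kappa}\sqrt{\zeta_t}.
\]

\emph{Mass outside the support.} This mass enters \eqref{eq:chi} linearly, so the last bound, of order $\sqrt{\zeta_t}$, is too weak for it. Condition (b) is used here. We have $\hat x_{t+1}(i)\propto x_t(i)e^{-\eta(\ell_t(i)-\ell_{t-1}(i))}$ with $\|\ell_t-\ell_{t-1}\|_\infty\le2M$, so $\hat x_{t+1}(i)\le e^{4\eta M}x_t(i)\le2x_t(i)$, and by symmetry $\hat y_{t+1}(j)\le2y_t(j)$. Hence $\mathrm{off}(\hat z_{t+1})\le2\,\mathrm{off}(z_t)\le2\gamma_t/\kappa$.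

\emph{Conclusion.} By \eqref{eq:chi}, $(a+b)^2\le2a^2+2b^2$ and $\gamma_t^2\le2M\gamma_t$,
\[
\Theta_{t+1}\le\Big(\frac{144}{\eta^2\mu^3\kappa^2}+\frac18\Big)\zeta_t+\Big(\frac{8M}{\eta\mu\kappa^2}+\frac2{\eta\kappa}\Big)\eta\gamma_t .
\]
Put $Q=1/(\eta^2\mu^3\kappa^2)\ge64$, so that $C=289Q$. The first bracket is at most $\frac{289}2Q=C/2$. The second equals $\frac{8\eta M}{\eta^2\mu\kappa^2}+\frac{2\eta\kappa}{\eta^2\kappa^2}\le Q+\frac14Q\le C$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:det}]
Lemmas~\ref{lem:energy} and~\ref{lem:contract} give $\Theta_{t+1}\le C(\Theta_t-\Theta_{t+1})$, so $\Theta_{t+1}\le(1+1/C)^{-1}\Theta_t$ for $t\ge T_0$, and by Lemma~\ref{lem:burn}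
\[
\Theta_t\le\tfrac18\mu^2(1+1/C)^{-(t-T_0)} .
\]
Moreover $\beta_t\le2\Delta_t\le2\Theta_t$. By \eqref{eq:lip} with $\Phi(z^*)=0$ and by \eqref{eq:pinsker},
\[
\Phi(z_t)\le M\big(\|\hat z_t-z^*\|_1+\|z_t-\hat z_t\|_1\big)\le M\big(2\sqrt{\Theta_t}+2\sqrt{2\Theta_t}\big)\le5M\sqrt{\Theta_t},
\]
and $5/\sqrt8\le2$ gives the stated decay. Since $C\ge1$, $\log(1+1/C)\ge1/(2C)$, so $\Phi(z_t)\le2Me^{-(t-T_0)/(4C)}$, which proves the last claim.
\end{proof}

\section{Conditioning of smoothed games}\label{sec:smooth}

The three conditions of Definition~\ref{def:cond} need different arguments. A slack of row $i$ is a linear function of row $i$ with coefficients determined by the other rows, so (b) follows from anti-concentration. For (c) we shift a whole row and study the value as a function of the shift. Condition (a) is deduced from the other two properties, applied to games with one row or column deleted.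

In Lemmas~\ref{lem:uniq}--\ref{lem:slack}, $A$ is any $n\times m$ matrix of the smoothed model with $n,m\ge1$; a submatrix of such a matrix is again of this type. All events below are semialgebraic in the entries of $A$, so conditioning on some of the variables is an application of Fubini's theorem. Let $f(x)=\max_j(A^\top x)_j$.

\subsection{Shifting a row}

Fix a row $i$, and let $\xi=\frac1m\sum_jG_{ij}\sim\mathcal N(0,\sigma^2/m)$ and $A^{(0)}=A-\xi e_i\mathbf 1^\top$. Since $\operatorname{Cov}(\xi,G_{ij}-\xi)=\sigma^2/m-\sigma^2/m=0$ and all variables are jointly Gaussian, $\xi$ is independent of $A^{(0)}$. Adding $s$ to all entries of row $i$ adds $sx_i$ to every coordinate of $A^\top x$. So with $\varphi(x)=\max_j\big((A^{(0)})^\top x\big)_j$,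
\[
V(s)=\operatorname{val}\big(A^{(0)}+se_i\mathbf 1^\top\big)=\min_{x\in\Delta^n}\{\varphi(x)+sx_i\},\qquad V(\xi)=v .
\]
As a minimum of affine functions of $s$, $V$ is concave. If $x$ is a minimizer at $s$, then $V(s')\le\varphi(x)+s'x_i=V(s)+(s'-s)x_i$ for all $s'$, so $x_i\in[0,1]$ is a supergradient of $V$ at $s$. We recall that a concave function on $\mathbb R$ is differentiable off a countable set, that its derivative is nonincreasing and integrates back to the function, and that $V'(s)$ is the only supergradient at a point of differentiability. Thus $V'$ takes values in $[0,1]$, and wherever $V'(s)$ exists, every minimizer at $s$ has $x_i=V'(s)$. This is the reason for shifting a row: the equilibrium coordinate $x_i^*$ becomes a derivative in a variable that has a bounded density.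

\begin{lemma}\label{lem:uniq}
Almost surely the equilibrium is unique.
\end{lemma}

\begin{proof}
Given $A^{(0)}$, the variable $\xi$ has a density, so almost surely $V$ is differentiable at $\xi$ and all optimal $x$ have the same $i$-th coordinate. Intersect these events over $i$, and use symmetry for $y$.
\end{proof}

The next lemma is the quantitative form. A nearly optimal $x$ with $x_i$ far from $V'(s)$ forces $V$ to bend sharply near $s$. The total bending is at most $1$, so this happens on a small set of $s$. In Example~\ref{ex:column} with $i=1$, the function $V(s)=\min(\bar A_{11}+s,a_2)$ has one kink, and for $r\le1$ a strategy with $f(x)\le v+\omega$ and $|x_1-x_1^*|\ge r$ exists exactly when $Dr\le\omega$, that is, when $s=\xi$ is within $\omega/r$ of the kink.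

\begin{lemma}\label{lem:growth}
Let $r,\omega>0$. Except with probability at most $2n\sqrt m\,\omega/(\sigma r^2)$, every $x\in\Delta^n$ with $f(x)\le v+\omega$ satisfies $\|x-x^*\|_\infty<r$. Except with probability at most $2m\sqrt n\,\omega/(\sigma r^2)$, every $y\in\Delta^m$ with $\min_i(Ay)_i\ge v-\omega$ satisfies $\|y-y^*\|_\infty<r$.
\end{lemma}

\begin{proof}
Fix $i$, condition on $A^{(0)}$, and let $s$ be a point where $V$ is differentiable; almost surely $s=\xi$ is such a point and $x_i^*=V'(\xi)$. Let $c=2\omega/r$, and suppose that $\varphi(x)+sx_i\le V(s)+\omega$.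

If $x_i\ge V'(s)+r$, then $V(s-c)\le\varphi(x)+(s-c)x_i\le V(s)+\omega-cV'(s)-cr$, so
\[
q_-(s):=V(s)-V(s-c)-cV'(s)=\int_0^c\big(V'(s-w)-V'(s)\big)\,dw\ \ge\ cr-\omega=\omega .
\]
The integrand is nonnegative. For $w>0$ and $R>0$,
\[
\int_{-R}^R\big(V'(s-w)-V'(s)\big)\,ds=\int_{-R-w}^{-R}V'-\int_{R-w}^RV'\le w,
\]
so $\int_{\mathbb R}q_-\le\int_0^cw\,dw=c^2/2$. By Markov's inequality the set $\{q_-\ge\omega\}$ has Lebesgue measure at most $c^2/(2\omega)=2\omega/r^2$.

If $x_i\le V'(s)-r$, then $V(s+c)\le\varphi(x)+(s+c)x_i\le V(s)+\omega+cV'(s)-cr$, so $q_+(s):=\int_0^c(V'(s)-V'(s+w))\,dw\ge\omega$. A translation of $s$ by $w$ reduces $\int_{\mathbb R}(V'(s)-V'(s+w))\,ds$ to the integral above, so $\{q_+\ge\omega\}$ also has measure at most $2\omega/r^2$.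

The density of $\xi$ is at most $\sqrt m/(\sigma\sqrt{2\pi})$, so $\xi$ lies in one of the two sets with probability at most $\frac4{\sqrt{2\pi}}\cdot\frac{\sqrt m\,\omega}{\sigma r^2}\le\frac{2\sqrt m\,\omega}{\sigma r^2}$. Sum over $i$. The second statement follows by symmetry.
\end{proof}

\subsection{Slacks and supports}

Let $A_{-i}$ be $A$ without row $i$ and $A^{-j}$ be $A$ without column $j$.

\begin{lemma}\label{lem:slack}
Let $g>0$. Except with probability at most $(n\sqrt m+m\sqrt n)\,g/\sigma$, we have $(Ay^*)_i-v\ge g$ for all $i\notin I$ and $v-(A^\top x^*)_j\ge g$ for all $j\notin J$. Almost surely the equilibrium is strictly complementary.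
\end{lemma}

\begin{proof}
Fix a row $i$. If $n=1$ then $i\in I$. Otherwise let $B=A_{-i}$, with value $v'$ and almost surely unique equilibrium $(x',y')$; these are independent of row $i$. Suppose that $i\notin I$. Then $x^*$ restricted to the other rows holds the payoff in $B$ to at most $v$, and $y^*$ secures at least $v$ in $B$. So $v'=v$ and $y^*$ is optimal in $B$, whence $y'=y^*$ and the slack of row $i$ equals $A_iy'-v'$. Given $B$, this is Gaussian with variance $\sigma^2\|y'\|_2^2\ge\sigma^2/m$, so $\Pr(|A_iy'-v'|<g)\le2g\sqrt m/(\sigma\sqrt{2\pi})\le g\sqrt m/\sigma$. Sum over the rows, and treat columns by symmetry. The last claim follows by letting $g\to0$.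
\end{proof}

\begin{lemma}\label{lem:square}
If a game has a unique equilibrium and it is strictly complementary, then $|I|=|J|$.
\end{lemma}

\begin{proof}
Suppose that $|I|>|J|$. The homogeneous system $\sum_{i\in I}d_iA_{ij}=w$ $(j\in J)$, $\sum_{i\in I}d_i=0$ has $|J|+1$ equations and $|I|+1$ unknowns $(d,w)$, so it has a nonzero solution. Here $d\ne0$, since $d=0$ forces $w=0$, and after a change of sign $w\le0$. Extend $d$ by zero outside $I$. For small $\lambda>0$ the point $x^*+\lambda d$ lies in $\Delta^n$; the columns in $J$ pay $v+\lambda w$ against it and the others pay less than $v$. If $w<0$ this contradicts the value $v$, and if $w=0$ it contradicts uniqueness. So $|I|\le|J|$, and by symmetry $|J|\le|I|$.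
\end{proof}

\subsection{Proof of Theorem~\ref{thm:smooth}}

Shifting a row does not bound $x_i^*$ from below. In a $2\times2$ game with $I=J=\{1,2\}$, equality of the two column payoffs reads
\[
x_1^*\big[(A_{11}-A_{12})+(A_{22}-A_{21})\big]=A_{22}-A_{21},
\]
and this equation is unchanged by row shifts. It does give $x^*_1\ge|A_{22}-A_{21}|/(4M)$, and $|A_{22}-A_{21}|$ is the slack of the losing column in the game $A_{-1}$. This suggests the general argument. If $x_i^*$ is tiny, then deleting row $i$ leaves a nearly optimal pair for $A_{-i}$ that uses $|J|$ columns but only $|J|-1$ rows, and this is incompatible with Lemmas~\ref{lem:growth}--\ref{lem:square} for $A_{-i}$ and $A$.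

Let $\mathcal F$ consist of $A$, all $A_{-i}$ (if $n\ge2$) and all $A^{-j}$ (if $m\ge2$). It has at most $1+2N\le\frac52N$ members, all with dimensions at most $N$. With $g,\bar M,\bar\mu,\bar\kappa$ from \eqref{eq:params} put
\[
r_1=\frac g{2N\bar M},\qquad\omega_1=\frac{gr_1^2}2=4\bar M\bar\mu,\qquad r_2=\bar\mu,\qquad\omega_2=\tfrac54Ngr_2^2 .
\]
The radius $r_1$ is chosen so that an $\ell_\infty$-displacement below $r_1$ changes every payoff by less than $N\bar Mr_1=g/2$. Recall that $g/\sigma=\delta/(20N^{5/2})$. Each of the following events fails with probability at most $\delta/4$.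
\begin{itemize}
\item[E1.] $M\le\bar M$. By \eqref{eq:tail}, the failure probability is at most $nm\cdot2\cdot\delta/(8nm)$.
\item[E2.] In every game of $\mathcal F$, all slacks outside the supports are at least $g$. By Lemma~\ref{lem:slack}, the failure probability is at most $\frac52N\cdot2N^{3/2}g/\sigma=\delta/4$.
\item[E3.] Both conclusions of Lemma~\ref{lem:growth} hold with $(r_1,\omega_1)$ in every game of $\mathcal F$. The failure probability is at most $\frac52N\cdot4N^{3/2}\omega_1/(\sigma r_1^2)=5N^{5/2}g/\sigma=\delta/4$.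
\item[E4.] Both conclusions of Lemma~\ref{lem:growth} hold with $(r_2,\omega_2)$ in $A$. The failure probability is at most $4N^{3/2}\omega_2/(\sigma r_2^2)=5N^{5/2}g/\sigma=\delta/4$.
\end{itemize}
We work on E1--E4 and on the probability-one event that all games of $\mathcal F$ have a unique equilibrium. By E2 and Lemma~\ref{lem:square}, the two supports have equal size in each of them. Note that $g<1\le\bar M$.

\emph{Condition (b)} holds by E2, since $g\ge g\bar\mu=\bar\kappa$.

\emph{Condition (a).} Let $i\in I$, and suppose that $p:=x_i^*\le\bar\mu$. Since $\bar\mu=gr_1^2/(8\bar M)$ and $r_1\le\frac14$, we have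
\[
p\le\tfrac12,\qquad 6pM\le\tfrac g2,\qquad 4pM\le\omega_1 .
\]
In particular $p<1$, so $n\ge2$. Let $B=A_{-i}$, with value $v'$, equilibrium $(x',y')$ and supports $I'\subset\{1,\dots,n\}\setminus\{i\}$ and $J'$. Deleting a row cannot help the minimizer, so $v'\ge v$. Since $A_ky'\ge v'$ for $k\ne i$,
\[
v\ge\langle x^*,Ay'\rangle\ge pA_iy'+(1-p)v'\ge v'-2pM .
\]
Let $\tilde x$ be $x^*$ with coordinate $i$ deleted, divided by $1-p$. Then
\[
(B^\top\tilde x)_j-v=\frac{(A^\top x^*)_j-v}{1-p}+\frac{p\,(v-A_{ij})}{1-p},
\]
where the first term is nonpositive, vanishes for $j\in J$, and the second has absolute value at most $4pM$. So $(B^\top\tilde x)_j\le v'+\omega_1$ for all $j$, and $(B^\top\tilde x)_j\ge v-4pM\ge v'-6pM$ for $j\in J$. Also $\min_{k\ne i}(Ay^*)_k\ge v\ge v'-\omega_1$. Thus $\tilde x$ and $y^*$ are nearly optimal in $B$, and E3 gives $\|\tilde x-x'\|_\infty<r_1$ and $\|y^*-y'\|_\infty<r_1$.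

For $j\in J$ we obtain $(B^\top x')_j>v'-6pM-\frac g2\ge v'-g$, so the slack of column $j$ in $B$ is below $g$, and E2 for $B$ forces $j\in J'$. Thus $J\subset J'$ and $|I'|=|J'|\ge|J|=|I|>|I\setminus\{i\}|$. As $i\notin I'$, there is a row $k\in I'\setminus I$. For it $A_ky'=v'$ by \eqref{eq:cs}, and
\[
A_ky^*<v'+\tfrac g2\le v+2pM+\tfrac g2<v+g,
\]
which contradicts E2 for $A$, because $k\notin I$. Hence $x_i^*>\bar\mu$ for all $i\in I$. By symmetry, using the games $A^{-j}$, $y_j^*>\bar\mu$ for all $j\in J$.

\emph{Condition (c).} Lemma~\ref{lem:growth} concerns one scale and the maximum over all columns, while (c) concerns all scales and the columns in $J$. By (a) and (b), at the scale $\bar\mu$ around $x^*$ only the constraints $x_i\ge0$ with $i\notin I$ and only the columns in $J$ are relevant, so the problem is homogeneous and one scale suffices. Let $x\in\Delta^n$, $d=x-x^*\ne0$, $\lambda=r_2/\|d\|_\infty$ and $x^\lambda=x^*+\lambda d$. Then $x^\lambda\in\Delta^n$: its coordinates in $I$ are at least $\bar\mu-r_2=0$, the others equal $\lambda x_i\ge0$,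 and the sum is $1$. Since $\|x^\lambda-x^*\|_\infty=r_2$, E4 gives $f(x^\lambda)>v+\omega_2$. For $j\notin J$ we have $(A^\top x^\lambda)_j\le v-g+N\bar M\bar\mu\le v$, because $N\bar M\bar\mu=g^3/(32N\bar M^2)\le g$. So the maximum defining $f(x^\lambda)$ is attained in $J$, and \eqref{eq:cs} gives $\lambda\max_{j\in J}(A^\top d)_j>\omega_2$. Therefore
\[
\max_{j\in J}(A^\top x)_j-v=\max_{j\in J}(A^\top d)_j\ge\frac{\omega_2}{r_2}\|d\|_\infty\ge\frac{\omega_2}{Nr_2}\|d\|_1=\tfrac54g\bar\mu\,\|d\|_1\ge\bar\kappa\|x-x^*\|_1 .
\]
The condition for $y$ follows by symmetry. This proves Theorem~\ref{thm:smooth}. \qed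

\section{The step size and the failure probability}\label{sec:limits}

The hypothesis on $\theta$ in Theorem~\ref{thm:main} is necessary, for the reason that a small step needs about $1/\theta$ iterations to leave the starting point.

\begin{proposition}\label{prop:theta}
Let $\theta(n,m,\sigma)\in(0,\frac18]$. OMWU has polynomial smoothed complexity under the rule $\eta=\theta(n,m,\sigma)/\|A\|_{\max}$ if and only if $1/\theta(n,m,\sigma)$ is bounded by a polynomial in $n,m,1/\sigma$ over all $(n,m)\ne(1,1)$ and $\sigma\in(0,1]$.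
\end{proposition}

\begin{proof}
Sufficiency is Theorem~\ref{thm:main}, whose proof used the bound on $1/\theta$ only for $nm\ge2$. For necessity let $P$ be as in Definition~\ref{def:psc}, and fix $(n,m)\ne(1,1)$ and $\sigma$. Let $n\ge2$; for $n=1$ exchange the players. Let row $1$ of $\bar A$ have all entries $-1$ and the other rows all entries $+1$.

At the uniform pair $z_0$, the largest column mean is at least the mean of all entries, and the smallest row mean is at most that of row $1$. So $\Phi(z_0)\ge X:=\frac1n\sum_iR_i-R_1$, where $R_i$ is the mean of row $i$ of $A$. Let $q=\frac{n-1}n\in[\frac12,1)$. The $R_i$ are independent with variance $\sigma^2/m$, so $X$ is Gaussian with mean $\frac{n-2}n+1=2q$ and variance $\big(q^2+\frac{n-1}{n^2}\big)\sigma^2/m=q\sigma^2/m\le q$. The function $2\sqrt q-\frac1{4\sqrt q}$ is increasing and exceeds $1$ at $q=\frac12$, so \eqref{eq:tail} gives $\Pr(X<\frac14)\le\Pr(Z>1)\le\frac12e^{-1/2}<0.31$. Also by \eqref{eq:tail}, $M\le M_0:=1+\sqrt{2\log(20nm)}$ except with probability at most $0.1$. So $X\ge\frac14$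 and $M\le M_0$ hold together with probability greater than $\frac12$.

The exponent in \eqref{eq:closed} has $t$ terms, each of absolute value at most $\eta M=\theta$. So $e^{-2\theta t}\le nx_t(i)\le e^{2\theta t}$ and $\|x_t-x_0\|_1\le e^{2\theta t}-1$, and the same bound holds for $y_t$. If $2\theta t\le1/(32M_0)$, then $e^{2\theta t}-1\le4\theta t\le1/(16M_0)$, and on the event above \eqref{eq:lip} gives $\Phi(z_t)\ge\frac14-2M/(16M_0)\ge\frac18$.

Take $\epsilon=\frac1{16}$ and $\delta=\frac12$. The event of Definition~\ref{def:psc} has probability at least $\frac12$, so it meets the event above. At a common point the index $T\ge1$ is larger than every integer $t\le1/(64\theta M_0)$, hence $T\ge1/(64\theta M_0)$. Therefore $1/\theta\le64M_0\,P(n,m,1/\sigma,\log16,2)$, and $M_0\le1+\sqrt{40nm}\le8nm$.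
\end{proof}

The dependence on $\delta$ cannot be improved to a polylogarithmic one, because in Example~\ref{ex:column} the parameter $D$ is of order $\delta$ with probability of order $\delta$.

\begin{proposition}\label{prop:delta}
Consider any rule with $\eta\|A\|_{\max}\le\frac18$, and let $n=2$, $m=1$, $\bar A=0$, $\sigma=1$. For each $\delta\in(0,\frac1{12})$ and $\epsilon=\frac34\delta$, with probability greater than $\delta$ we have $\Phi(x_t,y_t)>\epsilon$ for all $1\le t\le\frac1{3\delta}$. So no bound polynomial in $\log(1/\delta)$ and $\log(1/\epsilon)$ is possible.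
\end{proposition}

\begin{proof}
Use the notation of Example~\ref{ex:column} and let $u=6\delta<\frac12$. The variables $a_1-a_2$ and $a_1+a_2$ are independent $\mathcal N(0,2)$, with density $e^{-w^2/4}/\sqrt{4\pi}$. Since $2u\le1$, we have $\Pr(u\le D\le2u)\ge2ue^{-1/4}/\sqrt{4\pi}\ge0.43u$, and $\Pr(|a_1+a_2|\ge1)\ge1-2/\sqrt{4\pi}\ge0.43$. Both events occur with probability at least $0.18u>\delta$. On their intersection $M\ge\frac12$, so $\eta\le\frac14$ and $\eta D\le u/2$. For $t\le2/u=\frac1{3\delta}$,
\[
\Phi(x_t,y_t)=\frac D{1+e^{\eta Dt}}\ge\frac u{1+e^{ut/2}}\ge\frac u{1+e}>\frac u8=\epsilon .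
\]
An event of probability at least $1-\delta$ meets this one, so a bound on $T$ valid with probability $1-\delta$ must exceed $\frac1{3\delta}-1$ at $\epsilon=\frac34\delta$. A polynomial in $\log(1/\delta)$ and $\log(1/\epsilon)$ does not do so for small $\delta$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AS}
Ioannis Anagnostides and Tuomas Sandholm,
\emph{Convergence of $\log(1/\epsilon)$ for Gradient-Based Algorithms in Zero-Sum Games without the Condition Number: A Smoothed Analysis},
arXiv:2410.21636 (2024).

\bibitem{GT}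
Goldman and Tucker (1956).

\bibitem{WLZL}
Wei, Lee, Zhang and Luo (2021).

\end{thebibliography}
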